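\title{Equivariant geodesic embeddings of surfaces in closed hyperbolic 3-manifolds}

\begin{abstract}
Let $G$ be a finite group of orientation-preserving homeomorphisms of a closed orientable surface of genus greater than one. We prove that the surface carries a $G$-invariant hyperbolic metric for which it is a totally geodesic surface in a closed hyperbolic 3-manifold to which the action of $G$ extends isometrically. This proves a conjecture from a paper of Zimmermann. The metric comes from a $G$-invariant circle pattern with intersection angle $\pi/n$. The circles and their dual circles bound planes that cut off a compact piece over the surface, and the 3-manifold is assembled from copies of this piece indexed by a finite quotient of a Coxeter group.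
\end{abstract}

\section{Introduction}\label{sec:intro}

Closed surfaces and compact 3-manifolds are connected and orientable in this paper, and all group actions on them preserve orientation.

Let $X$ be a closed hyperbolic surface and $G$ a finite group of isometries of $X$. The pair $(X,G)$ \emph{embeds geodesically} if $X$ embeds isometrically as a totally geodesic surface in a closed hyperbolic 3-manifold $M$ in such a way that the action of $G$ on $X$ extends to an isometric action of $G$ on $M$. For trivial $G$ this asks only that $X$ occur as a totally geodesic surface in a closed hyperbolic 3-manifold; in general the symmetries of $X$ must be symmetries of $M$ as well.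

Now start from a topological action. Let $G$ be a finite group of homeomorphisms of a closed surface $\mathcal S$ of genus $g>1$. The quotient $\mathcal S/G$ is a 2-orbifold whose singular points are cone points and whose orbifold Euler characteristic $\chi(\mathcal S)/|G|$ is negative, so it carries hyperbolic structures. Lifting one of them makes $\mathcal S$ a hyperbolic surface on which $G$ acts by isometries; this is a \emph{geometric realization} of $(\mathcal S,G)$. Equivalently, a realization is a closed hyperbolic surface $X$ with an isometric $G$-action and a $G$-equivariant orientation-preserving homeomorphism $\mathcal S\to X$. The lifts of the elements of $G$ to the universal cover $\mathbb H^2$ form a cocompact Fuchsian group $\Gamma$, and $X=\mathbb H^2/K$, $G=\Gamma/K$ for a torsion-free normal subgroup $K$ of $\Gamma$.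

One cannot ask that every realization embed geodesically. There are countably many closed 3-manifolds, and by Mostow rigidity each carries at most one hyperbolic metric up to isometry. A closed totally geodesic surface in $\mathbb H^3/\Lambda$ is determined by a finitely generated subgroup of $\Lambda$, whose limit set bounds the invariant plane. So only countably many hyperbolic surfaces embed geodesically at all. On the other hand, if $\mathcal S/G$ has genus $h$ and $k$ cone points, its Teichm\"uller space has dimension $6h-6+2k$, which is positive unless $(h,k)=(0,3)$, and only countably many of its points lift to a given hyperbolic surface, because mapping class groups are countable and isometry groups of closed hyperbolic surfaces are finite. The right question is whether \emph{some} realization embeds.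

Two cases are known. If the action is \emph{irreducible}, that is, $\Gamma$ is a triangle group $(p,q,r)$, then the realization is unique and it embeds geodesically. If the action is of \emph{quadrangle type}, that is, $\Gamma=\langle x,y,z,w\mid x^p=y^q=z^r=w^s=xyzw=1\rangle$, then some realization embeds geodesically. The following conjecture is posed in~\cite{Zim}.

\begin{quote}
\emph{Let $G$ be a finite group of homeomorphisms of a closed surface $\mathcal S$ of genus $g>1$. Then some geometric realization of $(\mathcal S,G)$ embeds geodesically into a closed hyperbolic 3-manifold.}
\end{quote}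

We prove the conjecture for every action, without using the two known cases.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group of orientation-preserving homeomorphisms of a closed orientable surface $\mathcal S$ of genus greater than one. Then some geometric realization of $(\mathcal S,G)$ embeds geodesically into a closed hyperbolic 3-manifold. More precisely, there are a compact connected orientable hyperbolic 3-manifold $N$ with totally geodesic boundary and an orientation-preserving isometric action of $G$ on $N$ that preserves a boundary component, on which the action is the realization. The double of $N$ is the required closed manifold.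
\end{theorem}

The theorem gives one realization for each action. Which realizations embed, and for instance whether they are dense in Teichm\"uller space, is not studied here.

By the counting argument, a proof has to single out a special point of Teichm\"uller space. We let a rigid combinatorial object make the choice. On a $G$-invariant triangulation of $\mathcal S$ we find a hyperbolic metric with a $G$-invariant circle pattern, one circle for each vertex, in which neighboring circles meet at angle $\pi/n$ (Sections \ref{sec:triangle} and~\ref{sec:pattern}). In $\mathcal S\times\mathbb R$ with its natural hyperbolic metric each circle determines a plane above the surface. These planes, together with one further plane for each triangle, cut off a compact piece $Q\cong\mathcal S\times[0,1]$ whose bottom is the surface and whose top is polyhedral with dihedral angles $\pi/n$ and $\pi/2$ (Section~\ref{sec:piece}). Copies of $Q$ glued along the faces of the top form $N$ (Section~\ref{sec:gluing}). Section~\ref{sec:model} sets up the dictionary between circles and planes and carries out the construction one dimension lower.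

\section{Circles, planes, and a model case}\label{sec:model}

\subsection{The hyperboloid model}
Let $\mathbb R^{2,1}$ be $\mathbb R^3$ with a form $\langle\,,\rangle$ of signature $(+,+,-)$. A vector $x$ is \emph{timelike} if $\langle x,x\rangle<0$ and \emph{spacelike} if $\langle x,x\rangle>0$. The plane $\mathbb H^2$ is one sheet of the hyperboloid $\langle p,p\rangle=-1$, and positive multiples of its points are called \emph{future} timelike. We use the following standard facts. Distances are given by $\cosh d(p,q)=-\langle p,q\rangle$. The tangent space at $p$ is $p^\perp$. Isometries are restrictions of linear maps preserving the form. The vertices of a nondegenerate geodesic triangle form a basis of $\mathbb R^{2,1}$; their nonzero nonnegative combinations are future timelike, and the triangle consists of those that lie on $\mathbb H^2$. A triangle with sides $a,b,c$ and opposite angles $\alpha,\beta,\gamma$ has area $\pi-\alpha-\beta-\gamma$ and satisfies the cosine law $\cosh c=\cosh a\cosh b-\sinh a\sinh b\cos\gamma$.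

Let $\mathbb R^{3,1}=\mathbb R^{2,1}\oplus\mathbb Re$ be the orthogonal sum with $\langle e,e\rangle=1$, and let $\mathbb H^3\supset\mathbb H^2$ be the corresponding sheet. A unit spacelike vector $\nu$ defines the plane $\nu^\perp\cap\mathbb H^3$, the half-space $\{\langle y,\nu\rangle\le0\}$ with outward normal $\nu$, and the reflection $y\mapsto y-2\langle y,\nu\rangle\nu$. If $\langle\nu,\nu'\rangle=-\cos\phi$ with $0<\phi<\pi$, the two planes meet and the two half-spaces intersect in a wedge of angle $\phi$. The map
\[
\mathbb H^2\times\mathbb R\to\mathbb H^3,\qquad (p,t)\mapsto\cosh t\;p+\sinh t\;e,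
\]
is a diffeomorphism that pulls the metric back to $dt^2+\cosh^2t\,g_{\mathbb H^2}$; the coordinate $t$ is the signed distance from $\mathbb H^2$.

\subsection{The plane above a disk}
To the disk with center $c\in\mathbb H^2$ and radius $r>0$ we attach a vector, a function on $\mathbb H^2$, and a normal vector:
\begin{equation}\label{eq:dictionary}
\bar c=\frac{c}{\cosh r},\qquad f(p)=-\langle p,\bar c\rangle=\frac{\cosh d(p,c)}{\cosh r},\qquad \nu=\frac{\bar c+e}{\tanh r}.
\end{equation}
Every future timelike vector $\bar c$ with $-\langle\bar c,\bar c\rangle<1$ comes from exactly one disk, with $\cosh^{-2}r=-\langle\bar c,\bar c\rangle$. We have $\langle\nu,\nu\rangle=(1-\cosh^{-2}r)/\tanh^2r=1$, and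
\begin{equation}\label{eq:graph}
\langle\cosh t\;p+\sinh t\;e,\ \nu\rangle=\frac{\cosh t}{\tanh r}\,\bigl(\tanh t-f(p)\bigr).
\end{equation}
So the plane $\nu^\perp$ is the graph $\tanh t=f(p)$ over the open disk $\{f<1\}$; it lies above $\mathbb H^2$ because $f>0$, and it goes to infinity over the circle. The half-space $\{\langle y,\nu\rangle\le0\}$ is the region $\tanh t\le f(p)$ below the plane.

For two disks with radii $r,r'$ and centers at distance $l$,
\begin{equation}\label{eq:angle}
\langle\nu,\nu'\rangle=\frac{1+\langle\bar c,\bar c'\rangle}{\tanh r\tanh r'}=\frac{\cosh r\cosh r'-\cosh l}{\sinh r\sinh r'}.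
\end{equation}
Hence the regions below the two planes form a wedge of angle $\theta\in(0,\pi)$ exactly when
\[
\cosh l=\cosh r\cosh r'+\cos\theta\,\sinh r\sinh r'.
\]
In that case $|r-r'|<l<r+r'$, so the circles cross, and by the cosine law the two radii ending at a crossing point make the angle $\pi-\theta$; the lens in which the disks overlap has angle $\theta$ at its corners. We say that the circles \emph{meet at angle $\theta$}. They are orthogonal exactly when $-\langle\bar c,\bar c'\rangle=1$.

\subsection{The construction one dimension lower}\label{sub:toy}
All of the above holds with $\mathbb H^1\subset\mathbb H^2$ in place of $\mathbb H^2\subset\mathbb H^3$: disks become intervals and planes become geodesics. Let $X$ be a circle of length $3l$, and let $G=\mathbb Z/3$ rotate it, permuting three equally spaced points $v_1,v_2,v_3$. We look for a closed hyperbolic surface that contains $X$ as a closed geodesic and to which the rotation extends.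

Give $X\times\mathbb R$ the metric $dt^2+\cosh^2t\,ds^2$, take $\theta=\pi/2$, and define $r$ by $\cosh^2r=\cosh l$. On the arc from $v_i$ to $v_j$, at distance $s$ from $v_i$, put
\[
f=\min\Bigl(\frac{\cosh s}{\cosh r},\ \frac{\cosh(l-s)}{\cosh r}\Bigr).
\]
The maximum of $f$ is $\cosh(l/2)/\cosh r$, which is less than $1$ because $\cosh l=\cosh^2r<\cosh 2r$. So $Q=\{t\ge0,\ \tanh t\le f\}$ is a compact annulus. Its bottom is $X$, and by \eqref{eq:graph} and \eqref{eq:angle} its top consists of three geodesic arcs, one over each $v_i$, meeting at right angles. Topologically, $Q$ with its three arcs is an octant of the sphere $S^2\subset\mathbb R^3$ with a hole in the middle.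

Take eight copies $Q\times\{h\}$, indexed by $h\in H=(\mathbb Z/2)^3$, and glue $Q\times\{h\}$ to $Q\times\{h+e_i\}$ by the identity along the $i$th arc. Four right angles fit together at each corner, so the result $N$ is a hyperbolic surface with geodesic boundary: the sphere, cut into octants by the coordinate planes, with one hole in each octant. The group $G$ rotates $Q$ and permutes its arcs, hence the generators of $H$, and $g(q,h)=(gq,g(h))$ is an isometric action on $N$; on the sphere it is the cyclic permutation of the coordinates. It fixes $0\in H$, so it preserves the boundary circle of $Q\times\{0\}$ and rotates it. The double of $N$ has Euler characteristic $2(2-8)=-12$; it is a closed surface of genus $7$ with the required properties.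

Three things change when $X$ is a triangulated surface.
\begin{enumerate}
\item The radii determine the edge lengths, and the resulting triangles have to close up around each vertex. This is a system of equations for the radii, and its solution selects the realization. We solve it when $\theta=\pi/n$ is small compared with the shape of the triangulation.
\item Three planes lie over each triangle. For small $\theta$ they have no common point and leave an opening through which $Q$ escapes to infinity. A fourth plane, orthogonal to the three, closes it.
\item The group $H$ is no longer explicit. It has to contain dihedral groups of order $2n$ and carry an action of $G$.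
\end{enumerate}

\section{Three circles}\label{sec:triangle}

Fix an integer $n\ge4$ and put $\theta=\pi/n$ and $\kappa=\cos\theta$, so that $\tfrac12<\kappa<1$. The value of $n$ is chosen at the end of the paper, depending on the triangulation. For radii $r_i>0$ write $C_i=\cosh r_i$, $S_i=\sinh r_i$, $\lambda_i=\tanh r_i$.

\subsection{The triangle of centers}
Given $r_1,r_2,r_3>0$, define $l_{ij}>0$ for $i\ne j$ by
\begin{equation}\label{eq:length}
\cosh l_{ij}=C_iC_j+\kappa S_iS_j .
\end{equation}
Then $l_{ij}<r_i+r_j$ because $\kappa<1$, and $l_{ij}>r_i$ because $\cosh l_{ij}>C_i$. Hence $l_{ij}+l_{jk}>r_i+r_k>l_{ik}$, and there is a nondegenerate triangle $T$ with vertices $v_1,v_2,v_3\in\mathbb H^2$ and these side lengths, unique up to isometry. By the cosine law its angles $\alpha_1,\alpha_2,\alpha_3$ are smooth functions of the radii. Let $\bar v_i=v_i/C_i$ and $\nu_i=(\bar v_i+e)/\lambda_i$ be the vectors \eqref{eq:dictionary} of the disk of radius $r_i$ about $v_i$. Dividing \eqref{eq:length} by $C_iC_j$ gives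
\begin{equation}\label{eq:gram}
-\langle\bar v_i,\bar v_j\rangle=1+\kappa\lambda_i\lambda_j\quad(i\ne j),\qquad-\langle\bar v_i,\bar v_i\rangle=1-\lambda_i^2,
\end{equation}
and \eqref{eq:angle} gives $\langle\nu_i,\nu_j\rangle=-\kappa$ for $i\neq j$.

\subsection{The dual disk}
The Gram matrix of $\nu_1,\nu_2,\nu_3$ has $1$ on the diagonal and $-\kappa$ elsewhere, so its eigenvalues are $1+\kappa$, $1+\kappa$, $1-2\kappa$. For $n=2$ it would be positive definite, the vector orthogonal to the three normals would be timelike, and the planes would meet in a point of $\mathbb H^3$. For $n=3$ that vector would be lightlike and the planes would meet at infinity. For $n\ge4$ the matrix has signature $(2,1)$, so the orthogonal vector is spacelike: the planes have no common point, but there is a plane orthogonal to all three. The next lemma shows that it is the plane above a disk centered inside $T$.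

\begin{lemma}\label{lem:dual}
There is a unique vector $\bar x\in\mathbb R^{2,1}$ with $-\langle\bar x,\bar v_i\rangle=1$ for $i=1,2,3$. It is a combination of $\bar v_1,\bar v_2,\bar v_3$ with positive coefficients, and $0<-\langle\bar x,\bar x\rangle<1$.
\end{lemma}

\begin{proof}
Uniqueness holds because the $\bar v_i$ form a basis. The condition says that $\bar x+e$ is orthogonal to each $\nu_i$, so we look for such a vector in the form $\sum_jA_j\nu_j+(2\kappa-1)e$. Put $\tau_i=1/\lambda_i=\langle e,\nu_i\rangle$ and $Y=\tau_1+\tau_2+\tau_3$. Orthogonality to $\nu_i$ means
\[
(1+\kappa)A_i-\kappa(A_1+A_2+A_3)=(1-2\kappa)\tau_i .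
\]
The numbers
\[
A_i=\frac{\kappa Y+(1-2\kappa)\tau_i}{1+\kappa}=\frac{(1-\kappa)\tau_i+\kappa(\tau_j+\tau_k)}{1+\kappa},\qquad\{i,j,k\}=\{1,2,3\},
\]
are positive and have sum $Y$, so they solve this system. Put $a_i=A_i\tau_i>0$, $\sigma=a_1+a_2+a_3$ and $\mu=\sigma+2\kappa-1$. Then $\mu>\sigma>0$ because $\kappa>\frac12$, and $\sum A_j\nu_j+(2\kappa-1)e=\sum a_j\bar v_j+\mu e$. So $\bar x=\mu^{-1}\sum a_j\bar v_j$ has the required products with the $\bar v_i$, and $-\langle\bar x,\bar x\rangle=\mu^{-1}\sum a_j=\sigma/\mu\in(0,1)$.
\end{proof}

Thus $\bar x=x/\cosh\rho$ for a point $x$ in the interior of $T$ and a radius $\rho>0$ with $\cosh^2\rho=\mu/\sigma$. The disk of radius $\rho$ about $x$ is the \emph{dual disk} of $T$; its circle is orthogonal to the three given circles. With $\nu_T=(\bar x+e)/\tanh\rho$ we have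
\begin{equation}\label{eq:normals}
\langle\nu_i,\nu_i\rangle=\langle\nu_T,\nu_T\rangle=1,\qquad\langle\nu_i,\nu_j\rangle=-\cos\frac\pi n\ \ (i\ne j),\qquad\langle\nu_i,\nu_T\rangle=0 .
\end{equation}

\begin{example}\label{ex:equilateral}
Let $r_1=r_2=r_3=r$ and $\lambda=\tanh r$. Then $A_i=1/\lambda$ and $\sigma=3/\lambda^2$, the point $x$ is the center of the equilateral triangle $T$, and $\cosh^2\rho=\mu/\sigma$ gives
\[
\sinh^2\rho=\tfrac13\,(2\kappa-1)\tanh^2r .
\]
The dual disk shrinks to a point as $\kappa$ decreases to $\frac12$. If $l$ is the side length, the cosine law gives $\cos\alpha=(\cosh^2l-\cosh l)/\sinh^2l=\cosh l/(1+\cosh l)$. As $r$ increases from $0$ to $\infty$, so does $l$, and $\alpha$ decreases from $\pi/3$ to $0$. For each $d\ge7$ there is therefore exactly one $r$ for which $d$ of these triangles close up around a vertex.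
\end{example}

\subsection{How the angles depend on the radii}
The existence of patterns rests on one monotonicity property: enlarging a circle opens the angles at the other two centers. The point $x$ explains it, since the center of the growing circle moves straight away from $x$.

\begin{lemma}\label{lem:monotone}
For $i\ne j$, the angle $\alpha_i$ is strictly increasing in $r_j$.
\end{lemma}

\begin{proof}
Call the vertices $u,v,w$ and increase $r_v$ while $r_u,r_w$ stay fixed. The side $uw$ keeps its length, so we fix the points $u$ and $w$. In polar coordinates about $u$, with the angle measured from the ray $uw$, the vertex $v$ has coordinates $(l_{uv},\alpha_u)$, so it moves smoothly. Let $\xi$ be its velocity with respect to $r_v$. By \eqref{eq:length}, $-\langle v,\bar u\rangle=C_v+\kappa\lambda_uS_v$, and the same holds with $w$ in place of $u$. Differentiating these two equations and $\langle v,v\rangle=-1$ gives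
\[
-\langle\xi,\bar u\rangle=S_v+\kappa\lambda_uC_v,\qquad-\langle\xi,\bar w\rangle=S_v+\kappa\lambda_wC_v,\qquad\langle\xi,v\rangle=0 .
\]
These equations determine $\xi$, since $\bar u,\bar w,v$ is a basis. The vector $\xi_0=(C_vv-\bar x)/S_v$ satisfies them: by Lemma~\ref{lem:dual},
\[
-\langle\xi_0,\bar u\rangle=\frac{C_v(C_v+\kappa\lambda_uS_v)-1}{S_v}=S_v+\kappa\lambda_uC_v,
\]
the same computation applies to $w$, and $\langle\xi_0,v\rangle=(-C_v+C_v)/S_v=0$ because $-\langle\bar x,v\rangle=C_v$. So $\xi=\xi_0$.

Let $\omega$ be the unit vector orthogonal to $u$ and $v$ with $\langle\omega,w\rangle>0$. It is tangent at $v$, normal to the line $uv$, and points to the side of $w$, so $-\omega$ is the direction in which the polar angle increases. The metric in polar coordinates $(a,\phi)$ is $da^2+\sinh^2a\,d\phi^2$, hence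
\[
\sinh l_{uv}\;\frac{\partial\alpha_u}{\partial r_v}=\langle\xi,-\omega\rangle=\frac{\langle\bar x,\omega\rangle}{S_v}=\frac{a_w}{\mu S_v}\langle\bar w,\omega\rangle>0,
\]
where $a_w/\mu>0$ is the coefficient of $\bar w$ in $\bar x$. Since $u$ was either of the two other vertices, the lemma follows.
\end{proof}

We also need the angles when some radii shrink to zero.

\begin{lemma}\label{lem:limits}
Let the positive radii $r_1,r_2,r_3$ vary in a sequence with limits $r_i^*\in[0,\infty)$.
\begin{enumerate}
\item[(a)] If $r_1^*=r_2^*=r_3^*=0$, then $\alpha_1+\alpha_2+\alpha_3\to\pi$.
\item[(b)] If $r_1^*=r_2^*=0<r_3^*$, then $\alpha_1+\alpha_2\to\pi$.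
\item[(c)] If $r_1^*=0<r_2^*,r_3^*$, then $\alpha_1\to\pi-\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sides tend to $0$. The triangle lies in the disk about $v_1$ of radius $\max(l_{12},l_{13})$, so its area $\pi-\sum\alpha_i$ tends to $0$.

(b) By \eqref{eq:length}, $l_{12}\to0$ and $l_{13},l_{23}\to r_3^*>0$. The cosine law gives $\cos\alpha_3\to(\cosh^2r_3^*-1)/\sinh^2r_3^*=1$, so $\alpha_3\to0$. The triangle lies in a sector at $v_3$ of angle $\alpha_3$ and bounded radius, so its area tends to $0$, and $\alpha_1+\alpha_2=\pi-\alpha_3-\text{area}\to\pi$.

(c) Here $l_{12}\to r_2^*$ and $l_{13}\to r_3^*$. With $C_i,S_i$ evaluated at the limits, the cosine law gives $\cos\alpha_1\to\bigl(C_2C_3-(C_2C_3+\kappa S_2S_3)\bigr)/(S_2S_3)=-\cos\theta$.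
\end{proof}

\section{Invariant circle patterns}\label{sec:pattern}

\subsection{An invariant triangulation}
We need a $G$-invariant triangulation that is a simplicial complex, so that each simplex has distinct vertices and is determined by them. We take it geodesic for an arbitrary realization; its angles then certify that a pattern exists.

For a nondegenerate geodesic triangle with vertices $v_1,v_2,v_3\in\mathbb H^2$, send the point of the abstract 2-simplex with barycentric coordinates $(b_1,b_2,b_3)$ to the point of $\mathbb H^2$ on the ray through $\sum b_iv_i$. This \emph{barycentric map} is a homeomorphism onto the triangle. On a side it depends only on the endpoints, and it commutes with isometries between triangles because these are linear.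

\begin{lemma}\label{lem:triangulation}
Let $(\mathcal S,G)$ be as in Theorem~\ref{thm:main}. There are a finite simplicial complex $\mathcal T$ with vertex set $V$ and triangle set $F$, a simplicial action of $G$ on $\mathcal T$, a $G$-equivariant homeomorphism $|\mathcal T|\to\mathcal S$, and numbers $\beta_v^T\in(0,\pi)$ for $v\in T\in F$ such that
\begin{equation}\label{eq:beta}
\sum_{v\in T}\beta_v^T<\pi\quad\text{for all }T\in F,\qquad\sum_{T\ni v}\beta_v^T=2\pi\quad\text{for all }v\in V.
\end{equation}
\end{lemma}

\begin{proof}
Choose any realization and write $\mathcal S=\mathbb H^2/K$, $G=\Gamma/K$ as in the introduction.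

\emph{A $\Gamma$-invariant geodesic triangulation of $\mathbb H^2$.} The group $\Gamma$ is countable and each nontrivial element fixes at most one point, so some $c\in\mathbb H^2$ has trivial stabilizer. For $a\in\Gamma c$ let $D_a=\{p:d(p,a)\le d(p,b)\text{ for all }b\in\Gamma c\}$ be the Dirichlet polygon. As $\Gamma$ is discrete and cocompact, the $D_a$ are compact convex polygons with $a$ in the interior and with sides on bisectors of $a$ and other orbit points, and they form a locally finite $\Gamma$-invariant cover of $\mathbb H^2$ with disjoint interiors. For $a\ne b$, the set $D_a\cap D_b$ is the intersection of $D_a$ with the bisector of $a$ and $b$, and this line bounds a half-plane containing $D_a$. So $D_a\cap D_b$ is empty, a vertex of $D_a$, or a side of $D_a$, and the same holds for $D_b$. A side of $D_a$ lies on some bisector, so it equals some $D_a\cap D_b$ and is a side of $D_b$. Thus the polygons meet in common faces. Coning each $D_a$ from $a$ gives a $\Gamma$-invariant, locally finite triangulation by nondegenerate geodesic triangles, any two of which meet in a common face or not at all.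

\emph{Making the edges short.} Subdivide each triangle into four by joining the midpoints of its sides. In the projective model the triangle is a Euclidean triangle and the midpoints are interior points of its sides, so this produces four nondegenerate triangles, and the properties above persist. There are finitely many $\Gamma$-orbits of edges, and the maximal edge length is at least halved: in $\mathbb H^2$, a CAT(0) space, the distance between two points moving along geodesics at constant speeds is a convex function of time, so the segment joining the midpoints of two sides is at most half as long as the third side. Since $K$ is torsion-free and cocompact, $\varepsilon_0=\inf\{d(p,\gamma p):p\in\mathbb H^2,\ 1\ne\gamma\in K\}$ is positive. Subdivide until all edges are shorter than $\varepsilon_0/2$ and call the result $\widetilde{\mathcal T}$. It is a simplicial complex, since a simplex is the convex hull of its vertices, and the barycentric maps give a $\Gamma$-equivariant homeomorphism $|\widetilde{\mathcal T}|\to\mathbb H^2$.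

\emph{The quotient.} The vertices of a simplex are at distance less than $\varepsilon_0$ from each other, so they are inequivalent under $K$. Suppose two simplices have the same set of $K$-classes of vertices. After translating one of them by an element of $K$, they share a vertex $a$. If $b$ and $\gamma b$ with $\gamma\in K$ are corresponding further vertices, then $d(b,\gamma b)\le d(b,a)+d(a,\gamma b)<\varepsilon_0$, so $\gamma=1$. The two simplices then have the same vertices and coincide. Hence $\mathcal T=\widetilde{\mathcal T}/K$ is a simplicial complex with $|\mathcal T|=|\widetilde{\mathcal T}|/K$, it is finite by compactness, $G=\Gamma/K$ acts on it simplicially, and the homeomorphism descends to a $G$-equivariant homeomorphism $|\mathcal T|\to\mathcal S$. Let $\beta_v^T$ be the angles of the geodesic triangles. They satisfy \eqref{eq:beta}, since triangles have positive area and the angles around a point add up to $2\pi$.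
\end{proof}

Summing \eqref{eq:beta} gives $2\pi|V|<\pi|F|$, while Euler's formula gives $|F|=2(|V|-\chi)$. So \eqref{eq:beta} forces $\chi<0$; it is the form in which the hypothesis on the genus enters the rest of the proof.

\subsection{Solving the angle equations}
For $r\in(0,\infty)^V$ and $v\in T\in F$ let $\alpha_v^T(r)$ be the angle at $v$ of the triangle of Section~\ref{sec:triangle} built from the radii at the three vertices of $T$, and let $\Theta_v(r)=\sum_{T\ni v}\alpha_v^T(r)$. We want $\Theta_v(r)=2\pi$ for all $v$ with $r$ invariant under $G$. Lemma~\ref{lem:monotone} makes the set of $r$ with all $\Theta_v\le2\pi$ closed under coordinatewise minima, so this set has a chance to have a least element. A least element is canonical, hence invariant, and no uniqueness theorem is needed. The difficulty is that some radii might collapse to $0$; the numbers $\beta_v^T$ exclude this.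

\begin{proposition}\label{prop:pattern}
Let $\mathcal T$ be a simplicial triangulation of a closed surface, with numbers $\beta_v^T$ satisfying \eqref{eq:beta} and $0<\beta_v^T<\pi-\theta$. Then there is $r\in(0,\infty)^V$, invariant under all simplicial automorphisms of $\mathcal T$, with $\Theta_v(r)=2\pi$ for all $v\in V$.
\end{proposition}

\begin{proof}
For a nonempty set $A\subset V$ let $F_i$ be the set of triangles with exactly $i$ vertices in $A$. We claim that
\begin{equation}\label{eq:collapse}
2\pi|A|<\pi|F_3|+\pi|F_2|+(\pi-\theta)|F_1| .
\end{equation}
Indeed, $2\pi|A|=\sum_{T}\sum_{v\in T\cap A}\beta_v^T$. A triangle in $F_3$ or $F_2$ contributes less than $\pi$, a triangle in $F_1$ contributes less than $\pi-\theta$, and at least one triangle contributes.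

Let $\mathcal U=\{r\in(0,\infty)^V:\Theta_v(r)\le2\pi\text{ for all }v\}$. By Example~\ref{ex:equilateral} all angles tend to $0$ for constant radii tending to $\infty$, so $\mathcal U\ne\emptyset$. Let $r',r''\in\mathcal U$, let $r=\min(r',r'')$ coordinatewise, and let $v\in V$, say with $r_v=r'_v$. The radii of $r$ at the neighbors of $v$ are at most those of $r'$, so $\Theta_v(r)\le\Theta_v(r')\le2\pi$ by Lemma~\ref{lem:monotone}. Thus $r\in\mathcal U$.

Put $r^*_v=\inf_{r\in\mathcal U}r_v\in[0,\infty)$. For $k\ge1$ choose for each $v$ an element of $\mathcal U$ whose $v$-coordinate is less than $r_v^*+1/k$, and let $r^{(k)}$ be the minimum of these finitely many elements. Then $r^{(k)}\in\mathcal U$ and $r^*_v\le r_v^{(k)}<r^*_v+1/k$ for all $v$, so $r^{(k)}\to r^*$.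

Suppose $A=\{v:r^*_v=0\}$ is nonempty. Sorting the angles at vertices of $A$ by triangles and applying Lemma~\ref{lem:limits}, we get
\[
2\pi|A|\ \ge\ \sum_{v\in A}\Theta_v(r^{(k)})\ \longrightarrow\ \pi|F_3|+\pi|F_2|+(\pi-\theta)|F_1|,
\]
which contradicts \eqref{eq:collapse}. So $r^*\in(0,\infty)^V$, and $r^*\in\mathcal U$ by continuity.

Suppose $\Theta_v(r^*)<2\pi$ for some $v$. Decrease $r^*_v$ slightly. Then $\Theta_v$ stays below $2\pi$ by continuity, $\Theta_w$ decreases for the neighbors $w$ of $v$ by Lemma~\ref{lem:monotone}, and the other $\Theta_w$ do not change. The new vector lies in $\mathcal U$ and contradicts the definition of $r^*_v$. So $\Theta_v(r^*)=2\pi$ for all $v$. Finally, a simplicial automorphism $\psi$ satisfies $\Theta_{\psi v}(r\circ\psi^{-1})=\Theta_v(r)$, so it preserves $\mathcal U$ and therefore $r^*$.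
\end{proof}

The bound $\beta_v^T<\pi-\theta$ is used only for the triangles in $F_1$, to match the limit in Lemma~\ref{lem:limits}(c). It holds once $n$ is large, and this is why the proof cannot stay with right angles as in Section~\ref{sub:toy}.

\subsection{The surface of a pattern}\label{sub:surface}
Let $|\mathcal T|$ be oriented, let $G$ act on $\mathcal T$ by orientation-preserving simplicial automorphisms, and let $r$ be a $G$-invariant solution of $\Theta_v(r)=2\pi$. Replace each $T\in F$ by the hyperbolic triangle with side lengths \eqref{eq:length}, oriented as in $\mathcal T$, and glue the triangles along edges by the isometries that match endpoints. Since all cone angles are $2\pi$, the result is a closed oriented hyperbolic surface $X=X(\mathcal T,r)$. The barycentric maps agree on edges and give an orientation-preserving homeomorphism $|\mathcal T|\to X$. For $g\in G$ the triangles of $T$ and $gT$ have the same side lengths, so there is a unique isometry between them inducing $g$ on vertices. These isometries fit together to an isometric action of $G$ on $X$ for which the homeomorphism is equivariant. From now on vertices, edges and triangles of $\mathcal T$ are regarded as subsets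 of $X$.

\section{The piece between the surface and the planes}\label{sec:piece}

Let $\mathcal T,G,r,X$ be as in Section~\ref{sub:surface}. We do not analyze how the circles lie globally on $X$. Instead, over each triangle we use only the four planes that belong to it, and we show that the resulting roofs match along edges.

\subsection{The height function on a triangle}
Place a triangle $T$ with vertices $u,v,w$ in $\mathbb H^2$, and let $\bar u,\bar v,\bar w,\bar x$ be as in Section~\ref{sec:triangle}. On $T$ define
\[
f_i(p)=-\langle p,\bar\imath\,\rangle\ \ (i=u,v,w),\qquad f_T(p)=-\langle p,\bar x\rangle,\qquad f=\min(f_u,f_v,f_w,f_T),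
\]
where $\bar\imath$ stands for $\bar u,\bar v,\bar w$. These are the functions \eqref{eq:dictionary} of the four disks; they are positive and do not depend on the placement of $T$. By \eqref{eq:graph}, $\tanh t\le f(p)$ describes the part of $T\times\mathbb R$ below all four planes. See Figure~\ref{fig:triangle}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\begin{scope}
\clip (-2.5,-1.9) rectangle (2.5,2.6);
\draw[gray] (90:2.134) circle (2);
\draw[gray] (210:2.134) circle (2);
\draw[gray] (330:2.134) circle (2);
\end{scope}
\draw[gray,dashed] (0,0) circle (0.743);
\draw (90:2.134) node[above] {$u$} -- (210:2.134) node[left] {$v$} -- (330:2.134) node[right] {$w$} -- cycle;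
\draw[very thick] (270:0.518) -- (30:0.518) -- (150:0.518) -- cycle;
\draw[very thick] (270:0.518) -- (270:1.067);
\draw[very thick] (30:0.518) -- (30:1.067);
\draw[very thick] (150:0.518) -- (150:1.067);
\node at (90:1.3) {$f_u$};
\node at (210:1.3) {$f_v$};
\node at (330:1.3) {$f_w$};
\end{tikzpicture}
\caption{A triangle $uvw$ with three circles about its vertices meeting at angle $\pi/4$ (gray) and the dual circle orthogonal to them (dashed), drawn schematically in the Euclidean plane. The four disks cover the triangle. The thick lines separate the regions where $f_u$, $f_v$, $f_w$, or $f_T$ (central region) is smallest; they lie below the edges of the roof formed by the four planes. The central region does not reach the sides.}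
\label{fig:triangle}
\end{figure}

\begin{lemma}\label{lem:height}
\begin{enumerate}
\item[(a)] On the side $uv$ we have $\min(f_u,f_v)<f_T<f_w$.
\item[(b)] At the vertex $u$ we have $f_u<1<f_v,f_w,f_T$.
\item[(c)] The equalities $f_u=f_v=f_w$ hold only at the center $x$ of the dual disk, and there $f_T<f_u$.
\item[(d)] $0<f<1$ on $T$.
\end{enumerate}
\end{lemma}

Part (a) says that over a side only the planes of its endpoints are visible, as in Section~\ref{sub:toy}. Part (c) says that the dual plane hides the place where three vertex planes would have to meet. Part (d) says that the four open disks cover $T$.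

\begin{proof}
Write $p\in T$ as $p=b_u\bar u+b_v\bar v+b_w\bar w$ with all $b_i\ge0$. Lemma~\ref{lem:dual} and $\langle p,p\rangle=-1$ give
\begin{equation}\label{eq:twoid}
f_T(p)=b_u+b_v+b_w,\qquad b_uf_u(p)+b_vf_v(p)+b_wf_w(p)=1 .
\end{equation}

(a) Here $b_w=0$; put $b=b_u+b_v=f_T(p)>0$. By \eqref{eq:gram},
\begin{align*}
f_w(p)&=b+\kappa\lambda_w(\lambda_ub_u+\lambda_vb_v)>b,\\
f_u(p)&=b+\lambda_u(\kappa\lambda_vb_v-\lambda_ub_u),\qquad f_v(p)=b+\lambda_v(\kappa\lambda_ub_u-\lambda_vb_v).
\end{align*}
If both $f_u(p)$ and $f_v(p)$ were at least $b$, then $\lambda_ub_u\le\kappa\lambda_vb_v\le\kappa^2\lambda_ub_u$. As $\kappa<1$, this forces $b_u=0$ and then $b_v=0$, which contradicts $b>0$.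

(b) Since $u=C_u\bar u$, we have $f_u(u)=1/C_u<1$ and $f_T(u)=C_u>1$, and \eqref{eq:gram} gives $f_v(u)=C_u(1+\kappa\lambda_u\lambda_v)>1$ and $f_w(u)=C_u(1+\kappa\lambda_u\lambda_w)>1$.

(c) If the common value is $c>0$, then $p=c\,\bar x$ by the uniqueness in Lemma~\ref{lem:dual}, so $p=x=\cosh\rho\;\bar x$. There $f_u=f_v=f_w=\cosh\rho>1/\cosh\rho=f_T$.

(d) By \eqref{eq:twoid}, at $p$ we have
\[
f^2\le f\,f_T=b_uf+b_vf+b_wf\le b_uf_u+b_vf_v+b_wf_w=1 .
\]
Suppose $f(p)=1$. Then equality holds throughout, so $f=f_T$ at $p$, and $f=f_i$ whenever $b_i>0$. By (a), $f<f_T$ on the boundary of $T$, so $p$ is an interior point and all $b_i$ are positive. Then $f_u=f_v=f_w=f_T$ at $p$, which contradicts (c).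
\end{proof}

\subsection{The height function on the surface}
Let $I=V\sqcup F$ index the planes. For $v\in V$, two triangles containing $v$ meet in $v$ or in an edge at $v$, because $\mathcal T$ is simplicial, and there $f_v=\cosh d(\cdot,v)/C_v$ with the distance measured along the edge. So $f_v$ is a well-defined continuous function on the union of the triangles containing $v$. By Lemma~\ref{lem:height}(a), $f=\min(f_u,f_v)$ on an edge $uv$, so $f$ is a well-defined continuous function $X\to(0,1)$. For $p\in T=uvw$ let
\[
J(p)=\{s\in\{u,v,w,T\}:f_s(p)=f(p)\}\subset I .
\]
By Lemma~\ref{lem:height}(a),(b), $J(p)\subset\{u,v\}$ on an edge $uv$ and $J(v)=\{v\}$ at a vertex, so $J(p)$ does not depend on the triangle chosen. By (c) it never contains three vertices, so it has one of the forms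
\begin{equation}\label{eq:types}
\{u\},\quad\{T\},\quad\{u,v\},\quad\{u,T\},\quad\{u,v,T\},
\end{equation}
where $uv$ is an edge and $u,v\in T$. For $g\in G$ we have $f_{gs}\circ g=f_s$, hence $f\circ g=f$ and $J(gp)=gJ(p)$.

A \emph{chart} of $X$ is an orientation-preserving isometry from an open subset of $X$ into $\mathbb H^2$.

\begin{lemma}\label{lem:local}
Let $p_0\in X$ and let $\varphi$ be a chart defined near $p_0$. There are a neighborhood $U$ of $p_0$ and disks in $\mathbb H^2$, one for each $s\in J(p_0)$, whose vectors $\bar s$ and $\nu_s$ from \eqref{eq:dictionary} have these properties: the normals $\nu_s$ satisfy \eqref{eq:normals}, and for all $p\in U$ the functions $f_s$, $s\in J(p_0)$, are defined at $p$ and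
\[
f_s(p)=-\langle\varphi(p),\bar s\rangle,\qquad f(p)=\min_{s\in J(p_0)}f_s(p),\qquad J(p)=\{s\in J(p_0):f_s(p)=f(p)\}.
\]
\end{lemma}

\begin{proof}
Place each triangle containing $p_0$ in $\mathbb H^2$ by the isometric embedding that agrees with $\varphi$ near $p_0$. These triangles cover a neighborhood of $p_0$. If $p_0$ is interior to $T$, only $T$ occurs and provides the disks. If $p_0$ is interior to an edge $uv$, two triangles occur; their embeddings agree on a piece of the edge, hence on the whole edge, so both give the same vectors $\bar u,\bar v$, and $J(p_0)\subset\{u,v\}$. If $p_0=v$ is a vertex, then $J(p_0)=\{v\}$ and all triangles give $\bar v=\varphi(v)/C_v$. This proves the first formula, and \eqref{eq:normals} holds because all vectors come from one placed triangle. On each of the finitely many triangles containing $p_0$, a function $f_s$ with $s\notin J(p_0)$ exceeds $f$ at $p_0$, hence near $p_0$. The other two formulas follow.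
\end{proof}

\subsection{The piece $Q$}
Give $X\times\mathbb R$ the metric $dt^2+\cosh^2t\,g_X$ and the product orientation. A chart $\varphi$ of $X$ induces the orientation-preserving isometry $(p,t)\mapsto\cosh t\,\varphi(p)+\sinh t\,e$ into $\mathbb H^3$, which we call a \emph{developed chart} and again denote by $\varphi$. So $X\times\mathbb R$ is hyperbolic and $X\times\{0\}$ is totally geodesic. Let
\[
Q=\{(p,t)\in X\times[0,\infty):\tanh t\le f(p)\}.
\]
Since $f$ is continuous and $0<f<1$ on the compact surface $X$, the set $Q$ is compact and connected, and its \emph{bottom} $X\times\{0\}$ is disjoint from its \emph{top} $\{\tanh t=f\}$. For $q\in Q$ put $J(q)=J(p)$ if $q$ is the top point over $p$, and $J(q)=\emptyset$ otherwise. The group $G$ acts on $Q$ by the orientation-preserving isometries $g(p,t)=(gp,t)$, and $J(gq)=gJ(q)$.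

Let $q=(p_0,t_0)\in Q$. An \emph{admissible chart at $q$} is a developed chart $\varphi$ with a number $\varepsilon>0$ such that $\varphi$ maps the ball $B(q,\varepsilon)\subset X\times\mathbb R$ isometrically onto the ball about $\hat q=\varphi(q)$, the ball $B(q,\varepsilon)$ lies over a neighborhood $U$ as in Lemma~\ref{lem:local}, and it meets the bottom only if $q$ is on the bottom and the top only if $q$ is on the top. Every developed chart near $q$ is admissible for small $\varepsilon$. Put $B_q=Q\cap B(q,\varepsilon)$, and let $\widehat B$ be the ball $B(\hat q,\varepsilon)$, or its half $\{\langle y,e\rangle\ge0\}$ if $q$ is on the bottom. Then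
\begin{equation}\label{eq:cone}
\begin{aligned}
\varphi(B_q)&=\widehat B\cap\{y:\langle y,\nu_s\rangle\le0\text{ for }s\in J(q)\},\\
J(z)&=\{s\in J(q):\langle\varphi(z),\nu_s\rangle=0\}\qquad(z\in B_q),
\end{aligned}
\end{equation}
and all planes $\nu_s^\perp$, $s\in J(q)$, pass through $\hat q$. If $q$ is not on the top, then $J=\emptyset$ on $B_q$, and the connected ball does not cross the top, which gives the first line. If $q$ is on the top, then $t>0$ on the ball, and for $z=(p,t)$ in it \eqref{eq:graph} and Lemma~\ref{lem:local} show that $\langle\varphi(z),\nu_s\rangle$ has the sign of $\tanh t-f_s(p)$. So $z\in Q$ exactly when all these products are $\le0$. For $z\in Q$ the product vanishes exactly when $\tanh t=f_s(p)$, and since $\tanh t\le f(p)\le f_s(p)$ this means that $z$ is the top point over $p$ and $s\in J(p)$.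

\section{Gluing copies of the piece}\label{sec:gluing}

By \eqref{eq:cone} and \eqref{eq:normals}, near its top $Q$ looks like a fundamental domain of a finite reflection group, so $Q$ with mirrored top is a hyperbolic orbifold with geodesic boundary $X$. An arbitrary finite manifold cover of this orbifold would not do: its boundary components might be proper covers of $X$, and $G$ need not act on it. We therefore glue whole copies of $Q$, so that every boundary component is $X$ itself, and we index the copies by a finite group $H$ on which $G$ acts.

\subsection{The group $H$}
A \emph{Coxeter matrix} on a finite set $I$ assigns to each pair $s\ne s'$ a number $m_{ss'}=m_{s's}\in\{2,3,\dots,\infty\}$. Its \emph{Coxeter group} $W$ has generators $s\in I$ and relations $s^2=1$ and $(ss')^{m_{ss'}}=1$ for $m_{ss'}<\infty$. We use three standard facts.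
\begin{enumerate}
\item[(F1)] $W$ has a faithful linear representation on $\mathbb R^I$ (the Tits representation).
\item[(F2)] For $J\subset I$, the subgroup $W_J$ generated by $J$ is the Coxeter group of the restricted matrix.
\item[(F3)] A finitely generated subgroup of $\mathrm{GL}_k(\mathbb R)$ has a torsion-free normal subgroup of finite index (Selberg's lemma).
\end{enumerate}

Let $I=V\sqcup F$, put $m_{uv}=n$ if $uv$ is an edge, $m_{uT}=2$ if $u\in T$, and $m_{ss'}=\infty$ for all other pairs. The action of $G$ on $I$ preserves this matrix, so $G$ acts on $W$ by automorphisms permuting the generators. All relations have even length, so there is a homomorphism $\operatorname{sgn}\colon W\to\{\pm1\}$ sending every generator to $-1$, and it is $G$-invariant. Let $W_1$ be a torsion-free normal subgroup of finite index, given by (F1) and (F3), and put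
\[
W_0=\ker(\operatorname{sgn})\cap\bigcap_{g\in G}g(W_1),\qquad H=W/W_0 .
\]
The subgroup $W_0$ is normal, torsion-free and $G$-invariant, and it has finite index because $G$ is finite. So $H$ is a finite group generated by the image of $I$, the group $G$ acts on $H$ by automorphisms, and $\operatorname{sgn}$ descends to a $G$-invariant homomorphism on $H$.

For $J=J(q)$, which is empty or of a form \eqref{eq:types}, fact (F2) shows that $W_J$ is trivial, $\mathbb Z/2$, $(\mathbb Z/2)^2$, dihedral of order $2n$, or the product of this dihedral group with $\mathbb Z/2$. Being finite, it meets $W_0$ trivially and injects into $H$. We regard $W_J$ as a subgroup of $H$.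

\begin{lemma}\label{lem:reflection}
Let $\varphi$ be an admissible chart at $q\in Q$, let $J=J(q)$, and let $\mathcal C=\{y\in\mathbb H^3:\langle y,\nu_s\rangle\le0\text{ for }s\in J\}$. Sending $s\in J$ to the reflection in $\nu_s^\perp$ defines an action $\rho_\varphi$ of $W_J$ on $\mathbb H^3$ by isometries fixing $\hat q$. Each orbit meets $\mathcal C$ in exactly one point. For $z\in B_q$ the stabilizer of $\varphi(z)$ is $W_{J(z)}$. The isometry $\rho_\varphi(w)$ preserves orientation if and only if $\operatorname{sgn}(w)=1$.
\end{lemma}

\begin{proof}
The span $E$ of the $\nu_s$, $s\in J$, is orthogonal to the timelike vector $\hat q$, so it is positive definite and $\mathbb R^{3,1}=E\oplus E^\perp$. The reflections fix $E^\perp$ pointwise, and membership in $\mathcal C$ depends only on the component in $E$. It suffices to show that the reflections define an action of $W_J$ on $E$, that each orbit meets the cone $\mathcal C_E=\{\langle y,\nu_s\rangle\le0,\ s\in J\}\subset E$ once, and that the stabilizer of $y\in\mathcal C_E$ is generated by the $s$ with $\langle y,\nu_s\rangle=0$; the claim on $\varphi(z)$ then follows from \eqref{eq:cone}.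

For $J=\emptyset$ there is nothing to prove. For $J=\{s\}$, $E$ is a line, $\mathcal C_E$ a closed half-line, and $s$ acts by $-1$. For $J=\{u,v\}$, $E$ is a Euclidean plane and, by \eqref{eq:normals}, $\mathcal C_E$ is a sector of angle $\pi/n$. The product of the two reflections is a rotation by $2\pi/n$, so the relations of $W_J$ hold, the reflections generate a group of order $2n=|W_J|$, and the action is faithful. In polar coordinates with the sector $0\le\phi\le\pi/n$, the group consists of the maps $\phi\mapsto\pm\phi+2\pi j/n$. A nonzero orbit has exactly one representative with $\phi\in[0,\pi/n]$, whose stabilizer is trivial for $0<\phi<\pi/n$ and generated by the reflection in the bounding ray for $\phi=0$ or $\pi/n$; the origin is fixed by all of $W_J$. In the cases $\{u,T\}$ and $\{u,v,T\}$, the vector $\nu_T$ is orthogonal to the others, and group, space and cone are products of the previous ones. The last statement holds because the orientation character and $\operatorname{sgn}$ are homomorphisms that agree on generators.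
\end{proof}

\subsection{The manifold $N$}

\begin{proposition}\label{prop:manifold}
Let $\mathcal T,G,r,X$ be as in Section~\ref{sub:surface}. There are a compact connected orientable hyperbolic 3-manifold $N$ with totally geodesic boundary and an orientation-preserving isometric action of $G$ on $N$ that preserves a boundary component $G$-equivariantly isometric to $X$.
\end{proposition}

\begin{proof}
Give $H$ the discrete topology and let
\[
N=(Q\times H)/\!\sim,\qquad(q,h)\sim(q',h')\iff q=q'\text{ and }h^{-1}h'\in W_{J(q)} .
\]
It is compact, as a quotient of $Q\times H$.

\emph{Charts.} Let $\varphi$ be an admissible chart at $q$, let $J=J(q)$ and $h\in H$. For $z\in B_q$ we have $J(z)\subset J$ by \eqref{eq:cone}, so the open set $B_q\times hW_J$ is a union of equivalence classes, and its image $O_{\varphi,h}$ in $N$ is open and carries the quotient topology. Define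
\[
\Phi_{\varphi,h}\colon O_{\varphi,h}\to\widehat B,\qquad[(z,hw)]\mapsto\rho_\varphi(w)\,\varphi(z)\qquad(w\in W_J).
\]
The image lies in $\widehat B$ because $W_J$ fixes $\hat q$ and is trivial when $\widehat B$ is a half-ball. We use Lemma~\ref{lem:reflection} and $\varphi(B_q)=\widehat B\cap\mathcal C$. The map is well defined, since $W_{J(z)}$ fixes $\varphi(z)$, and it is continuous. It is onto, since every orbit in $\widehat B$ meets $\mathcal C$. It is injective: if $\rho_\varphi(w)\varphi(z)=\rho_\varphi(w')\varphi(z')$, then $z=z'$ since an orbit meets $\mathcal C$ once, and $w^{-1}w'$ lies in the stabilizer $W_{J(z)}$. Finally, $\widehat B$ is the union of the finitely many relatively closed sets $\rho_\varphi(w)\varphi(B_q)$, and on each of them the inverse $y\mapsto[(\varphi^{-1}(\rho_\varphi(w)^{-1}y),hw)]$ is continuous. So $\Phi_{\varphi,h}$ is a homeomorphism.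

\emph{Hausdorff property.} The map $N\to Q$, $[(q,h)]\mapsto q$, is continuous, so points over different points of $Q$ are separated. Different points over the same $q$ correspond to different cosets $hW_{J(q)}\ne h'W_{J(q)}$ and are separated by $O_{\varphi,h}$ and $O_{\varphi,h'}$.

\emph{Transition maps.} We compare $\Phi_{\varphi,h}$ near a point $[(z,hw)]$ of its domain, where $z\in B_q$ and $w\in W_{J(q)}$, with the chart $\Phi_{\varphi',hw}$ given by an arbitrary admissible chart $\varphi'$ at $z$. On a small ball $B'$ about $z$ in $X\times\mathbb R$ we have $\varphi=\psi\varphi'$ for an orientation-preserving isometry $\psi$ of $\mathbb H^3$. For $s\in J(z)\subset J(q)$, both $\varphi$ and $\varphi'$ carry the surface $\{\tanh t=f_s\}\cap B'$, which contains $z$, to an open piece of the respective mirror of $s$, by Lemma~\ref{lem:local} and \eqref{eq:graph}. So $\psi$ maps one mirror to the other, and $\rho_\varphi(w')=\psi\rho_{\varphi'}(w')\psi^{-1}$ for all $w'\in W_{J(z)}$. For $z'\in Q\cap B'$ and $w'\in W_{J(z)}$ we get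
\begin{equation}\label{eq:transition}
\Phi_{\varphi,h}[(z',hww')]=\rho_\varphi(w)\rho_\varphi(w')\psi\varphi'(z')=\rho_\varphi(w)\,\psi\;\Phi_{\varphi',hw}[(z',hww')] .
\end{equation}
The points $[(z',hww')]$ form a neighborhood of $[(z,hw)]$. If two charts contain a point $\zeta$ of $N$ over $z$, each is related by \eqref{eq:transition} to a chart $\Phi_{\varphi',k}$ with $\zeta=[(z,k)]$, and two such charts $\Phi_{\varphi',k}$ and $\Phi_{\varphi',kw}$, $w\in W_{J(z)}$, are related by \eqref{eq:transition} with $q=z$. Hence all transition maps are locally restrictions of isometries of $\mathbb H^3$, and $N$ is a compact hyperbolic 3-manifold. The half-ball charts show that its boundary is totally geodesic and equal to the disjoint union of the copies $X\times\{0\}\times\{h\}$, $h\in H$; no identifications occur there because $J=\emptyset$ on the bottom.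

\emph{Orientation.} The isometry $\rho_\varphi(w)\psi$ in \eqref{eq:transition} has orientation character $\operatorname{sgn}(w)=\operatorname{sgn}(h)\operatorname{sgn}(hw)$. Compose each chart $\Phi_{\varphi,h}$ with $\operatorname{sgn}(h)=-1$ with a fixed reflection of $\mathbb H^3$. Then all transition maps preserve orientation, and $N$ is oriented.

\emph{Connectedness.} Every $s\in I$ lies in some $J(q)$: for $s=v$ take the top point over $v$, and for $s=T$ the top point over the center $x$ of the dual disk, by Lemma~\ref{lem:height}(b),(c). For such $q$ we have $(q,h)\sim(q,hs)$, so the images of $Q\times\{h\}$ and $Q\times\{hs\}$ meet. Since $Q$ is connected and $I$ generates $H$, the space $N$ is connected.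

\emph{The action.} For $g\in G$ we have $g(W_{J(q)})=W_{gJ(q)}=W_{J(gq)}$, so $g[(q,h)]=[(gq,g(h))]$ is a well-defined action of $G$ on $N$. If $\varphi$ is admissible at $q$, then $\varphi'=\varphi\circ g^{-1}$ is admissible at $gq$; here we use that $g$ preserves the orientation of $X$. As $f_{gs}\circ g=f_s$, the mirror of $gs$ in the chart $\varphi'$ is the mirror of $s$ in the chart $\varphi$, so $\rho_{\varphi'}(g(w))=\rho_\varphi(w)$ for $w\in W_{J(q)}$. Therefore
\[
\Phi_{\varphi',g(h)}\bigl(g[(z,hw)]\bigr)=\rho_{\varphi'}(g(w))\,\varphi'(gz)=\rho_\varphi(w)\varphi(z)=\Phi_{\varphi,h}[(z,hw)] .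
\]
In these charts $g$ is the identity, so it is an isometry, and it preserves orientation because $\operatorname{sgn}(g(h))=\operatorname{sgn}(h)$. Since $g(1)=1$ in $H$, the action preserves the boundary component $X\times\{0\}\times\{1\}$, and there it is the given action on $X$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Take $\mathcal T$ and $\beta_v^T$ from Lemma~\ref{lem:triangulation}, and orient $|\mathcal T|$ through the homeomorphism to $\mathcal S$. The finitely many numbers $\beta_v^T$ are less than $\pi$, so we can choose $n\ge4$ with $\pi/n<\pi-\max\beta_v^T$. Proposition~\ref{prop:pattern} with $\theta=\pi/n$ gives a $G$-invariant $r$ with $\Theta_v(r)=2\pi$ for all $v$. By Section~\ref{sub:surface}, $X=X(\mathcal T,r)$ is a closed hyperbolic surface with an isometric $G$-action, and the composition $\mathcal S\to|\mathcal T|\to X$ is a $G$-equivariant orientation-preserving homeomorphism. So $(X,G)$ is a geometric realization of $(\mathcal S,G)$, and Proposition~\ref{prop:manifold} provides $N$.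

Let $M$ be the double of $N$: two copies of $N$, the second with reversed orientation, glued by the identity along the whole boundary. At a boundary point, a half-ball chart on the first copy and its mirror image on the second combine to a chart onto a ball, so $M$ is a closed connected oriented hyperbolic 3-manifold in which $\partial N$ is totally geodesic. Let $G$ act on each copy as on $N$. The two actions agree along $\partial N$, and in the combined charts an element of $G$ is given by an isometry of $\mathbb H^3$ that preserves the boundary plane and so commutes with the reflection in it. Hence $G$ acts on $M$ by orientation-preserving isometries. The invariant boundary component of $N$ is an embedded totally geodesic copy of $X$ in $M$ on which $G$ acts as given. Thus $(X,G)$ embeds geodesically. \qed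

\begin{thebibliography}{9}

\bibitem{Zim}
Bruno P. Zimmermann,
\emph{On geodesic embeddings of hyperbolic surfaces into hyperbolic 3-manifolds},
arXiv:2401.06651 (2024).

\end{thebibliography}
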